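\title{The Hardy--Littlewood maximal operator on Riesz--Morrey spaces}

\begin{abstract}
The Riesz--Morrey spaces $RM_{p,q,\alpha}$ form a scale whose endpoints are Lebesgue spaces and Morrey spaces, and the Hardy--Littlewood maximal operator $\mathcal M$ is bounded on these endpoint spaces when the integrability exponent exceeds~$1$. We show that $\mathcal M$ is nevertheless unbounded on $RM_{p,q,\alpha}$ in the whole intermediate range $1\le q<p<\infty$, $\frac1p-\frac1q<\alpha<0$, both on $\mathbb R^n$ and on a cube. In fact $\mathcal M$ does not map such a space into $RM_{p,u,\alpha}$ for any $u\in[1,\infty]$. The counterexample is built on many widely separated scales: the norm of the function can use only one scale at each place, while the norm of its maximal function collects all of them. We also determine all parameters with $p<\infty$ for which $\mathcal M$ is bounded on $RM_{p,q,\alpha}$.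
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Riesz--Morrey spaces}
A \emph{cube} is a cube in $\mathbb R^n$ with sides parallel to the coordinate axes and with side length $\ell(Q)\in(0,\infty)$; it may contain any part of its boundary. A family of cubes is \emph{nonoverlapping} if the interiors of its members are pairwise disjoint; such a family is countable, since each interior contains a rational point. The symbol $\mathcal X$ denotes either $\mathbb R^n$ or a given cube $Q_0$. For a measurable function $f$, a cube $Q$ and $u\in[1,\infty]$, let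
\[
A_u(f;Q):=|Q|^{-1/u}\,\|f\|_{L^u(Q)}
\]
be the $L^u$ average of $f$ over $Q$, with $1/\infty=0$. By H\"older's inequality, $A_u(f;Q)$ is nondecreasing in $u$.

Let $p,q\in[1,\infty]$ and $\alpha\in\mathbb R$. For $p<\infty$ put
\begin{equation}\label{eq:norm}
\|f\|_{RM_{p,q,\alpha}(\mathcal X)}^p:=\sup\sum_j|Q_j|^{1-p\alpha-\frac pq}\|f\|_{L^q(Q_j)}^p=\sup\sum_j|Q_j|\,\bigl(|Q_j|^{-\alpha}A_q(f;Q_j)\bigr)^p,
\end{equation}
where the supremum is taken over all nonoverlapping families $\{Q_j\}$ of cubes contained in $\mathcal X$, and for $p=\infty$ put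
\[
\|f\|_{RM_{\infty,q,\alpha}(\mathcal X)}:=\sup_{Q\subset\mathcal X}|Q|^{-\alpha}A_q(f;Q),
\]
the supremum being taken over cubes. We use these formulas for every measurable $f$, with the value $+\infty$ allowed. The \emph{Riesz--Morrey space} $RM_{p,q,\alpha}(\mathcal X)$ consists of the locally integrable $f$ for which the value is finite; functions that agree almost everywhere are identified. Testing with a single cube shows that a measurable function of finite norm lies in $L^q(Q)$, hence in $L^1(Q)$, for every cube $Q\subset\mathcal X$. Minkowski's inequality, first in $L^q(Q_j)$ and then in $\ell^p$, gives the triangle inequality.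

The second form in \eqref{eq:norm} shows what the norm measures. A nonoverlapping family defines a step function, equal to $|Q_j|^{-\alpha}A_q(f;Q_j)$ on $Q_j$, and the norm is the supremum of the $L^p$ norms of these step functions. For $p=\infty$ one cube at a time suffices, and we obtain the Morrey space $M_q^{-1/\alpha}(\mathcal X):=RM_{\infty,q,\alpha}(\mathcal X)$. For $p<\infty$ the parameter $\alpha$ decides which cubes are favored. Fix $q<p<\infty$. At $\alpha=0$ fine grids are optimal and the space is $L^p(\mathcal X)$; at $\alpha=\frac1p-\frac1q$ the power of $|Q_j|$ in the first form of \eqref{eq:norm} disappears, large cubes are optimal, and the space is $L^q(\mathcal X)$. Both facts are proved in Proposition~\ref{prop:spaces}. Between these two values lies the \emph{intermediate range}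
\begin{equation}\label{eq:range}
p\in(1,\infty),\qquad q\in[1,p),\qquad \tfrac1p-\tfrac1q<\alpha<0 .
\end{equation}

\subsection*{The maximal operator}
For $f\in L^1_{\mathrm{loc}}(\mathcal X)$ and $x\in\mathcal X$, the Hardy--Littlewood maximal function is
\[
\mathcal M f(x):=\sup_{Q\ni x}\frac1{|Q|}\int_Q|f(y)|\,dy,
\]
with the supremum over all cubes $Q\subset\mathcal X$ that contain $x$. We say that $\mathcal M$ is \emph{bounded} on a normed function space $Y$ if there is a constant $C$ with $\|\mathcal Mf\|_Y\le C\|f\|_Y$ for all $f\in Y$. It is known that $\mathcal M$ is bounded on $L^u(\mathcal X)$ for $u\in(1,\infty]$ (we call this the \emph{maximal theorem}) and on $M_q^{-1/\alpha}(\mathcal X)$ for $q\in(1,\infty]$ and $\alpha\in[-\frac1q,0]$. The following question comes from the survey of Tao, Yang and Yuan \cite{TYY}.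

\medskip
\noindent\textbf{Question.} \emph{Let $(p,q,\alpha)$ lie in the range \eqref{eq:range}, and let $\mathcal X$ be $\mathbb R^n$ or a cube $Q_0$. Is $\mathcal M$ bounded on $RM_{p,q,\alpha}(\mathcal X)$?}
\medskip

For $q>1$ one would guess that it is: $\mathcal M$ is bounded at both ends of the interval for $\alpha$, where the space is $L^q$ or $L^p$, and also for $p=\infty$ with the same $q$ and $\alpha$. It is instructive to see why the Morrey case holds on $\mathbb R^n$. Let $x\in Q$, and let $3Q$ be the closed concentric cube of triple side. A cube $P\ni x$ either lies in $3Q$ or has $|P|>|Q|$. The cubes of the first kind are handled by the maximal theorem applied to $f\mathbf 1_{3Q}$, and those of the second kind satisfy $A_1(f;P)\le|P|^{\alpha}\|f\|\le|Q|^\alpha\|f\|$ because $\alpha\le0$. In both cases $\mathcal Mf$ on $Q$ is controlled by $f$ on a larger cube. For $p<\infty$ one has to sum such estimates over a nonoverlapping family $\{Q_j\}$, and the larger cubes overlap: they may be nested to any depth. This obstacle cannot be removed.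

\begin{theorem}\label{thm:A}
Let $(p,q,\alpha)$ satisfy \eqref{eq:range}, and let $\mathcal X$ be $\mathbb R^n$ or a cube $Q_0$. There are bounded functions $F_L\ge0$, $L=0,1,2,\dots$, and a constant $c>0$ such that
\[
\sup_L\|F_L\|_{RM_{p,q,\alpha}(\mathcal X)}<\infty
\qquad\text{and}\qquad
\|\mathcal MF_L\|_{RM_{p,u,\alpha}(\mathcal X)}\ge c\,L^{1/p}
\]
for every $u\in[1,\infty]$ and every $L$. In particular, taking $u=q$, the operator $\mathcal M$ is not bounded on $RM_{p,q,\alpha}(\mathcal X)$.
\end{theorem}

Since $A_u$ is nondecreasing in $u$, the spaces $RM_{p,u,\alpha}(\mathcal X)$ decrease as $u$ grows, and $RM_{p,1,\alpha}(\mathcal X)$ is the largest of them. Even this largest target is too small.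

\begin{theorem}\label{thm:B}
Under the hypotheses of Theorem~\ref{thm:A} there is a function $f\in RM_{p,q,\alpha}(\mathcal X)$ with $\|\mathcal Mf\|_{RM_{p,u,\alpha}(\mathcal X)}=\infty$ for every $u\in[1,\infty]$. Thus $\mathcal M$ does not map $RM_{p,q,\alpha}(\mathcal X)$ into any of the spaces $RM_{p,u,\alpha}(\mathcal X)$, including the largest one, $u=1$.
\end{theorem}

Outside the range \eqref{eq:range}, a Riesz--Morrey space with $p<\infty$ is trivial or is a Lebesgue space. This leads to a complete classification.

\begin{theorem}\label{thm:C}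
Let $p\in[1,\infty)$, $q\in[1,\infty]$, $\alpha\in\mathbb R$, and let $\mathcal X$ be $\mathbb R^n$ or a cube $Q_0$. Then $\mathcal M$ is bounded on $RM_{p,q,\alpha}(\mathcal X)$ if and only if this space is $\{0\}$ or is a Lebesgue space $L^u(\mathcal X)$ with $u>1$, with equivalent norms. The operator $\mathcal M$ is unbounded exactly when
\begin{itemize}
\item[(a)] $q<p$ and $\frac1p-\frac1q<\alpha<0$; or
\item[(b)] $q=1$ and $\alpha=\frac1p-1$ if $\mathcal X=\mathbb R^n$, respectively $q=1$ and $\alpha\le\frac1p-1$ if $\mathcal X=Q_0$. In this case the space is $L^1(\mathcal X)$.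
\end{itemize}
\end{theorem}

Section~\ref{sec:functionals} reduces Theorem~\ref{thm:A} to a comparison of two functionals, Section~\ref{sec:example} shows the construction on the line, and Section~\ref{sec:step} carries out the inductive step in general. Theorems~\ref{thm:A} and~\ref{thm:B} are proved in Section~\ref{sec:iteration}, and Theorem~\ref{thm:C} in Section~\ref{sec:classification}.

\subsection*{Two standard facts}
For nonnegative numbers $x_j$ and $\sigma\ge1$,
\begin{equation}\label{eq:super}
\sum_jx_j^\sigma\le\Bigl(\sum_jx_j\Bigr)^\sigma .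
\end{equation}
Lebesgue's differentiation theorem states that if $f$ is locally integrable, then for almost every $x$ the averages of $f$ over cubes $Q\ni x$ tend to $f(x)$ as $\ell(Q)\to0$. It shows, in particular, that $\mathcal Mf$ is measurable. Indeed, $\{\mathcal Mf>\lambda\}$ is the union of the cubes $Q\subset\mathcal X$ with $A_1(f;Q)>\lambda$; let $V$ be the union of their interiors. If $x$ lies in one of these cubes, then every small cube centered at $x$ has at least the fraction $2^{-n}$ of its volume in $V$, and by the theorem applied to $\mathbf 1_V$ the points outside $V$ with this property form a null set.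

\section{Two functionals}\label{sec:functionals}

Until the end of Section~\ref{sec:iteration}, the parameters satisfy \eqref{eq:range}. Put
\[
\beta:=-p\alpha,\qquad r:=\frac pq,\qquad s:=r-1-\beta .
\]
The inequality $\alpha<0$ says that $\beta>0$, and $\alpha>\frac1p-\frac1q$ says that $s>0$. For a measurable function $f$ on $\mathbb R^n$ and a cube $S$, the \emph{weight} of $S$ is the summand in \eqref{eq:norm},
\begin{equation}\label{eq:weight}
w(f;S):=|S|^{1+\beta}A_q(f;S)^p=|S|^{-s}\Bigl(\int_S|f|^q\Bigr)^{r},
\end{equation}
and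
\[
G(f):=\sup\sum_{j}w(f;S_j)=\|f\|^p_{RM_{p,q,\alpha}(\mathbb R^n)},
\]
with the supremum over all nonoverlapping families of cubes in $\mathbb R^n$.

The two forms of the weight control small and large cubes, respectively. If $|S|\le1$, then $w(f;S)\le|S|\,A_p(f;S)^p=\int_S|f|^p$. If $|S|>1$, then $w(f;S)\le(\int_S|f|^q)^r$. Summing these bounds, with \eqref{eq:super} for the large cubes, gives
\begin{equation}\label{eq:LpLq}
\|f\|^p_{RM_{p,q,\alpha}(\mathcal X)}\le\|f\|_{L^p(\mathcal X)}^p+\|f\|_{L^q(\mathcal X)}^p ,
\end{equation}
so the intermediate spaces contain $L^p(\mathcal X)\cap L^q(\mathcal X)$.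

\subsection*{An indicator function lives on one scale}
Let $Q$ be a cube, so that $w(\mathbf 1_Q;Q)=|Q|^{1+\beta}$. Cutting $Q$ into $k^n$ congruent cubes gives the total weight $k^n(k^{-n}|Q|)^{1+\beta}=k^{-n\beta}|Q|^{1+\beta}$, and enclosing $Q$ in a cube of side $k\,\ell(Q)$ gives the weight $(k^n|Q|)^{-s}|Q|^r=k^{-ns}|Q|^{1+\beta}$. Since $\beta>0$ and $s>0$, the norm sees $\mathbf 1_Q$ only through cubes of about the size of $Q$. This is what distinguishes the range \eqref{eq:range} from its two ends, and the whole construction rests on it.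

We work in the two concentric cubes
\[
R:=(0,1)^n,\qquad J:=(-1,2)^n ,
\]
and let $\mathcal B$ be the class of bounded measurable functions $f\ge0$ on $\mathbb R^n$ that vanish outside $R$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(i)] For every cube $S$ we have $w(\mathbf 1_R;S)\le|S\cap R|^{1+\beta}$. Moreover $G(\mathbf 1_R)=1$, and $G(f)\le\|f\|_\infty^p<\infty$ for $f\in\mathcal B$.
\item[(ii)] Let $\varphi(x)=y+tx$ with $y\in\mathbb R^n$, $t>0$, let $a>0$, and let $g=a\,f\circ\varphi^{-1}$. Then $A_u(g;\varphi(S))=a\,A_u(f;S)$ for every cube $S$ and every $u\in[1,\infty]$, and $G(g)=a^pt^{n(1+\beta)}G(f)$.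
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $|S|\ge|S\cap R|$, $s>0$ and $r-s=1+\beta$, we have $w(\mathbf 1_R;S)=|S|^{-s}|S\cap R|^r\le|S\cap R|^{1+\beta}$. By \eqref{eq:super}, a nonoverlapping family has total weight at most $(\sum_j|S_j\cap R|)^{1+\beta}\le1$, and the family $\{R\}$ has weight $1$. The last claim follows from $f\le\|f\|_\infty\mathbf 1_R$ almost everywhere.

(ii) Averages are invariant under the change of variables $\varphi$. As $|\varphi(S)|=t^n|S|$, the first form in \eqref{eq:weight} gives $w(g;\varphi(S))=a^pt^{n(1+\beta)}w(f;S)$, and $\varphi$ permutes the nonoverlapping families of cubes in $\mathbb R^n$.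
\end{proof}

\subsection*{A lower bound for the maximal function}
If $S\subset P$ are cubes, then $\mathcal Mf\ge A_1(f;P)$ on all of $S$, and we use nothing else about $\mathcal M$. A \emph{test system} is a finite family of pairs $(S_j,P_j)$ of open cubes such that $S_j\subset P_j\subset J$ and the cubes $S_j$ are pairwise disjoint. For $f\in\mathcal B$ let
\[
m(f):=\sup\sum_j|S_j|^{1+\beta}A_1(f;P_j)^p,
\]
with the supremum over all test systems; we call the sum the \emph{value} of the system for $f$. By \eqref{eq:super}, $m(f)\le|J|^{1+\beta}\|f\|_\infty^p<\infty$. The definition of $m$ resembles that of $G$, with one essential difference: the averages are taken over the cubes $P_j$, which are allowed to overlap. Confining the cubes to $J$ serves two purposes. It lets us treat $\mathbb R^n$ and $Q_0$ at once, and it keeps test systems for different rescaled copies of $f$ apart.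

\begin{lemma}\label{lem:transfer}
Let $\psi(x)=x_0+\lambda x$ with $\lambda>0$ and $\psi(J)\subset\mathcal X$. For $f\in\mathcal B$ let $F$ be the restriction of $f\circ\psi^{-1}$ to $\mathcal X$. Then, for every $u\in[1,\infty]$,
\[
\|F\|^p_{RM_{p,q,\alpha}(\mathcal X)}\le\lambda^{n(1+\beta)}G(f),\qquad
\|\mathcal MF\|^p_{RM_{p,u,\alpha}(\mathcal X)}\ge\lambda^{n(1+\beta)}m(f).
\]
\end{lemma}

\begin{proof}
A nonoverlapping family in $\mathcal X$ is a nonoverlapping family in $\mathbb R^n$, so the first bound follows from Lemma~\ref{lem:basic}(ii). Let $\{(S_j,P_j)\}$ be a test system. The cube $\psi(P_j)$ lies in $\mathcal X$ and contains $\psi(S_j)$, so $\mathcal MF\ge A_1(F;\psi(P_j))=A_1(f;P_j)$ on $\psi(S_j)$, and hence $A_u(\mathcal MF;\psi(S_j))\ge A_1(f;P_j)$ for every $u$. The cubes $\psi(S_j)\subset\mathcal X$ are disjoint and have volume $\lambda^n|S_j|$. By the second form in \eqref{eq:norm}, the $p$-th power of the norm of $\mathcal MF$ is at least $\lambda^{n(1+\beta)}\sum_j|S_j|^{1+\beta}A_1(f;P_j)^p$.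
\end{proof}

It remains to find functions in $\mathcal B$ with $G$ bounded and $m$ arbitrarily large. One pair of cubes will be used at every scale:
\[
E:=(1,2)\times(0,1)^{n-1},\qquad D:=(0,2)^n
\]
(for $n=1$, $E=(1,2)$). Here $E\subset D\subset J$, $R\subset D$, and $E$ is disjoint from $R$. If $h\in\mathcal B$ and $h\ge\mathbf 1_R$, then
\begin{equation}\label{eq:E}
|E|^{1+\beta}A_1(h;D)^p\ge2^{-np}.
\end{equation}
So the maximal function of $h$ earns $2^{-np}$ on a cube that leaves all of $R$ free for smaller cubes, whereas the function $h$ itself can earn a comparable weight from $\mathbf 1_R$ only by occupying a large part of $R$.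

\section{Two scales on the line}\label{sec:example}

Let $n=1$, $p=4$, $q=2$, $\alpha=-\frac18$. Then $\beta=s=\frac12$, $r=2$, and
\[
w(f;S)=|S|^{3/2}A_2(f;S)^4=|S|^{-1/2}\Bigl(\int_Sf^2\Bigr)^2 .
\]
For $\mathbf 1_R$ we have $G(\mathbf 1_R)=1$, and the test system $\{(R,R),(E,D)\}$ has value $1+\frac1{16}$.

Now add a second scale. Divide $R=(0,1)$ into $K$ intervals of length $1/K$, let $I_1,\dots,I_K$ be the open intervals of length $t<\frac1{3K}$ with the same centers, and put
\[
h:=\mathbf 1_R+g,\qquad g:=a\sum_{i=1}^K\mathbf 1_{I_i},\qquad Kt^{3/2}a^4=1 .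
\]
The height $a$ is chosen so that each spike $a\mathbf 1_{I_i}$ has weight $1/K$ on its own interval: the spikes together weigh as much as the background $\mathbf 1_R$. We fix $K$ and let $t\to0$, so that $a\to\infty$, while
\[
\int g^2=Kta^2=K^{1/2}t^{1/4}\to0 .
\]
Let us try to make $\sum_jw(h;S_j)$ large.
\begin{itemize}
\item The single interval $R$ sees the background but not the spikes: $w(h;R)=\|h\|_2^4\to1$, because $\|g\|_2\to0$.
\item The intervals $I_i$ see the spikes: $\sum_iw(h;I_i)=Kt^{3/2}(a+1)^4=(1+1/a)^4\to1$.
\item To the intervals $I_i$ we may add the $K+1$ gaps that they leave in $R$. These have length less than $1/K$ and total length less than $1$, so they add at most $K^{-1/2}$. For $K=1$ the two gaps add $2\bigl(\frac{1-t}2\bigr)^{3/2}\to2^{-1/2}$, which is not small. This is why many spikes are needed.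
\item We may use the interval $(0,v)$ with $v=k/K$, together with the $K-k$ spikes in $(v,1)$. The total weight tends to $v^{3/2}+(1-v)\le1$. A long interval earns at most its length from the background, and it forfeits the same proportion of the spikes.
\end{itemize}
No family here does noticeably better than $1$ when $K$ is large, and Proposition~\ref{prop:step} below shows that no family at all does.

The functional $m$ behaves differently. Let $I_i'=I_i+t$ be the interval adjacent to $I_i$ on the right, and let $P_i$ be the open interval of length $2t$ that contains $I_i$ and $I_i'$; as $t<\frac1{3K}$, it stays in the $i$-th interval of the division. Then $A_1(h;P_i)\ge a/2$. The pairs $(I_i,I_i)$ contribute at least $Kt^{3/2}a^4=1$, the pairs $(I_i',P_i)$ at least $Kt^{3/2}(a/2)^4=\frac1{16}$, and the pair $(E,D)$ at least $\frac1{16}$. Hence $m(h)\ge1+\frac2{16}$: the small scale reproduces the full value $1+\frac1{16}$ found for $\mathbf 1_R$, and the large scale adds $\frac1{16}$ on top of it. To repeat the gain, we replace the spikes, which are rescaled copies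 of $\mathbf 1_R$, by rescaled copies of $h$, and so on.

\section{Adding a scale}\label{sec:step}

\begin{proposition}\label{prop:step}
Let $f\in\mathcal B$ and $\varepsilon>0$. There is $h\in\mathcal B$ with
\[
G(h)\le\max\{1,G(f)\}+\varepsilon,\qquad m(h)\ge m(f)+2^{-np}.
\]
\end{proposition}

The proof occupies this section. The function $h$ depends on an integer $K\ge1$ and a number $t\in(0,\frac1{3K})$. The bound for $m(h)$ holds for all such $K$ and $t$; the bound for $G(h)$ requires $K$ large and then $t$ small.

\subsection*{The construction}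
Let $N:=K^n$. Up to a null set, $R$ is the disjoint union of $N$ open cubes $U_1,\dots,U_N$ of side $1/K$, the \emph{cells}, with centers $z_i$. Let $\varphi_i(x)=y_i+tx$, where $y_i$ is chosen so that $\varphi_i$ maps the common center of $R$ and $J$ to $z_i$. The cubes $\varphi_i(R)$ and $\varphi_i(J)$ are centered at $z_i$ and have sides $t$ and $3t<1/K$, so
\[
\varphi_i(R)\subset\varphi_i(J)\subset U_i .
\]
Define $a>0$ by
\begin{equation}\label{eq:a}
N\,t^{n(1+\beta)}a^p=1,
\end{equation}
and put
\[
g_i:=a\,f\circ\varphi_i^{-1},\qquad g:=\sum_{i=1}^Ng_i,\qquad h:=\mathbf 1_R+g .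
\]
The \emph{copy} $g_i$ vanishes outside $\varphi_i(R)$, so $h\in\mathcal B$. By Lemma~\ref{lem:basic}(ii) and \eqref{eq:a},
\begin{equation}\label{eq:Ggi}
G(g_i)=G(f)/N .
\end{equation}
The copies have disjoint supports, so $\int g^q=Nt^na^q\int f^q$. We raise this to the power $r$ and use $qr=p$, the normalization \eqref{eq:a}, and $r-(1+\beta)=s$. Since $(\int f^q)^r=w(f;R)\le G(f)$, we obtain
\begin{equation}\label{eq:mass}
\Bigl(\int g^q\Bigr)^r=N^rt^{nr}a^p\Bigl(\int f^q\Bigr)^r=N^{r-1}t^{ns}\Bigl(\int f^q\Bigr)^r\le N^{r-1}t^{ns}\,G(f).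
\end{equation}
Thus the copies jointly keep the full weight $G(f)$, while their $L^q$ mass tends to $0$ as $t\to0$ with $K$ fixed.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!30] (1,1) rectangle (4,4);
\draw[gray] (0,0) grid (6,6);
\draw[thick] (0,0) rectangle (6,6);
\draw[thick] (6,0) rectangle (12,6);
\foreach \x in {0.5,1.5,...,5.5}
  \foreach \y in {0.5,1.5,...,5.5}
    \fill (\x-0.08,\y-0.08) rectangle (\x+0.08,\y+0.08);
\draw[very thick,dashed] (0.7,0.72) rectangle (4.3,4.32);
\draw[very thick] (5.28,4.3) rectangle (5.72,4.74);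
\node at (3,-0.6) {$R$};
\node at (9,-0.6) {$E$};
\end{tikzpicture}
\caption{The function $h=\mathbf 1_R+g$ for $n=2$ and $K=6$. Each of the $K^2$ cells of the unit square $R$ carries at its center a small, tall copy of $f$ (black). A square that covers a substantial part of $R$ (dashed) contains the shaded cells, and their copies are lost to all squares that do not overlap it. A square of side less than $\frac1{2K}$ (solid, upper right of $R$) meets at most one copy. On the adjacent unit square $E$ the function $h$ vanishes, but its maximal function is at least $2^{-n}$.}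
\label{fig:h}
\end{figure}

\subsection*{The lower bound for $m(h)$}
Let $\{(S_j,P_j)\}$ be a test system. Consider the pairs $(\varphi_i(S_j),\varphi_i(P_j))$ for all $i$ and $j$, together with the pair $(E,D)$. This is a test system: for fixed $i$ the cubes $\varphi_i(S_j)$ are disjoint and $\varphi_i(S_j)\subset\varphi_i(P_j)\subset\varphi_i(J)\subset U_i$, different cells are disjoint, and $E$ is disjoint from $R$. Since $h\ge g_i$, Lemma~\ref{lem:basic}(ii) gives $A_1(h;\varphi_i(P_j))\ge a\,A_1(f;P_j)$. With \eqref{eq:a} and \eqref{eq:E}, the value of the new system for $h$ is at least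
\[
N\,t^{n(1+\beta)}a^p\sum_j|S_j|^{1+\beta}A_1(f;P_j)^p+2^{-np}=\sum_j|S_j|^{1+\beta}A_1(f;P_j)^p+2^{-np}.
\]
The supremum over test systems gives $m(h)\ge m(f)+2^{-np}$.

\subsection*{The upper bound for $G(h)$: sorting the cubes}
The triangle inequality alone bounds $G(h)^{1/p}$ by $G(\mathbf 1_R)^{1/p}+G(g)^{1/p}$, and iterating such a bound is useless. We must show that a family cannot collect the background and the copies at the same place. As in Section~\ref{sec:example}, a cube that covers a substantial part of $R$ should be charged for the background, a cube smaller than the spacing of the copies should be charged for the copies, and everything else should be negligible.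

Fix $\delta\in(0,1)$, put $\rho:=\frac1{2K}$, and assume that $K$ is so large that $\rho^n<\delta$. Let $\mathcal S$ be a nonoverlapping family of cubes in $\mathbb R^n$. Its \emph{heavy}, \emph{large} and \emph{tiny} members (see Figure~\ref{fig:h}) form the subfamilies
\[
\mathcal H:=\{S\in\mathcal S:|S\cap R|\ge\delta\},\qquad \mathcal L:=\{S\in\mathcal S:\ell(S)\ge\rho\},\qquad \mathcal T:=\mathcal S\setminus\mathcal L .
\]
A heavy cube has $\ell(S)^n\ge\delta>\rho^n$, so $\mathcal H\subset\mathcal L$. Since $\sum_{S\in\mathcal S}|S\cap R|\le1$, there are at most $1/\delta$ heavy cubes.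

By Minkowski's inequality in $L^q(S)$ we have $w(h;S)^{1/p}\le w(\mathbf 1_R;S)^{1/p}+w(g;S)^{1/p}$. We distribute the two terms on the right as follows.
\begin{center}
\begin{tabular}{c|cc}
 & $w(\mathbf 1_R;S)$ & $w(g;S)$\\ \hline
$S\in\mathcal H$ & main term & error II\\
$S\in\mathcal L\setminus\mathcal H$ & error I & error II\\
$S\in\mathcal T$ & error I & main term
\end{tabular}
\end{center}
Each cube contributes at most one term of each of the three types. Therefore Minkowski's inequality in $\ell^p(\mathcal S)$ gives
\begin{equation}\label{eq:split}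
\Bigl(\sum_{S\in\mathcal S}w(h;S)\Bigr)^{1/p}\le\Sigma_0^{1/p}+\Sigma_1^{1/p}+\Sigma_2^{1/p},
\end{equation}
where
\[
\Sigma_0:=\sum_{S\in\mathcal H}w(\mathbf 1_R;S)+\sum_{S\in\mathcal T}w(g;S),\qquad
\Sigma_1:=\sum_{S\in\mathcal S\setminus\mathcal H}w(\mathbf 1_R;S),\qquad
\Sigma_2:=\sum_{S\in\mathcal L}w(g;S).
\]
The point of \eqref{eq:split} is that the two main sums are added inside one $p$-th root, where they can be played against each other.

\subsection*{Error I: only heavy cubes see the background}
By Lemma~\ref{lem:basic}(i) and $|S\cap R|<\delta$ for $S\notin\mathcal H$,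
\begin{equation}\label{eq:S1}
\Sigma_1\le\sum_{S\in\mathcal S\setminus\mathcal H}|S\cap R|^{1+\beta}\le\delta^\beta\sum_{S\in\mathcal S}|S\cap R|\le\delta^\beta .
\end{equation}

\subsection*{Error II: large cubes do not see the copies}
Only the cubes $S\in\mathcal L$ with $|S\cap R|>0$ contribute to $\Sigma_2$. The interior of such a cube contains a point $x\in R$ and, since $\ell(S)\ge\rho$, an open cube $S'\ni x$ of side $\rho$. The cubes $S'$ are pairwise disjoint and lie in $(-\rho,1+\rho)^n$, a cube of side at most $2$ because $\rho\le\frac12$. So there are at most $(2/\rho)^n=(4K)^n$ of them. As $s>0$, each such $S$ has $w(g;S)\le\rho^{-ns}(\int g^q)^r$. By \eqref{eq:mass},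
\begin{equation}\label{eq:S2}
\Sigma_2\le C_K\,t^{ns}\,G(f),\qquad C_K:=(4K)^n(2K)^{ns}K^{n(r-1)} .
\end{equation}

\subsection*{The main term: heavy cubes forfeit copies}
Let $v:=\sum_{S\in\mathcal H}|S\cap R|\in[0,1]$ be the part of $R$ covered by heavy cubes. By Lemma~\ref{lem:basic}(i) and $|S\cap R|\le1$,
\begin{equation}\label{eq:v}
\sum_{S\in\mathcal H}w(\mathbf 1_R;S)\le v .
\end{equation}
We show that the tiny cubes have access to little more than the fraction $1-v$ of the copies.

For $S\in\mathcal H$ let $I_S:=\{i:U_i\subset\overline S\}$. We first count the cells that $S$ meets without containing them. Write $\overline S=\prod_{k=1}^n[b_k,c_k]$, and suppose that $|U_i\cap S|>0$ and $i\notin I_S$. For some $k$, the projection of $U_i$ to the $k$-th axis is an open interval that contains a point outside $[b_k,c_k]$; it also contains a point of $(b_k,c_k)$, so it contains $b_k$ or $c_k$. The $K$ possible projections are disjoint intervals, so at most two of them contain $b_k$ or $c_k$, and each is the projection of $K^{n-1}$ cells. Summing over $k$, we find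 at most $2nK^{n-1}$ such cells. Up to a null set, $S\cap R$ is covered by these cells and the cells $U_i$, $i\in I_S$, each of volume $1/N$. Hence
\[
\frac{\#I_S}N\ge|S\cap R|-\frac{2n}K .
\]
An open cell contained in $\overline S$ is contained in the interior of $S$, so the sets $I_S$, $S\in\mathcal H$, are pairwise disjoint. With $\#\mathcal H\le1/\delta$, their union $I$ satisfies
\begin{equation}\label{eq:I}
\frac{\#I}N\ge v-\frac{2n}{K\delta}.
\end{equation}
This is the reason for the threshold $\delta$: it bounds the number of cubes for which the boundary loss $2n/K$ is paid.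

Now let $S\in\mathcal T$. Measure distances in the norm $|x|_\infty=\max_k|x_k|$. Distinct centers $z_i$ are at distance at least $1/K$ and the cubes $\varphi_i(R)$ have side $t$, so these cubes are at mutual distance at least $\frac1K-t>\frac1{2K}$. Since $S$ has diameter $\ell(S)<\frac1{2K}$, it meets at most one of them, and therefore $w(g;S)=\sum_iw(g_i;S)$, with at most one nonzero term. If $i\in I$, then $U_i$ lies in the interior of a heavy cube; this cube is different from $S$, because $\mathcal H\cap\mathcal T=\emptyset$, and so does not overlap $S$. Thus $|S\cap U_i|=0$ and $w(g_i;S)=0$. Since $\mathcal T$ is a nonoverlapping family, \eqref{eq:Ggi} and \eqref{eq:I} give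
\[
\sum_{S\in\mathcal T}w(g;S)=\sum_{i\notin I}\sum_{S\in\mathcal T}w(g_i;S)\le\frac{N-\#I}N\,G(f)\le\Bigl(1-v+\frac{2n}{K\delta}\Bigr)G(f).
\]
Let $\mu:=\max\{1,G(f)\}$. Adding \eqref{eq:v}, we see a convex combination of $1$ and $G(f)$:
\begin{equation}\label{eq:S0}
\Sigma_0\le v+(1-v)G(f)+\frac{2n}{K\delta}G(f)\le\mu+\frac{2n}{K\delta}G(f).
\end{equation}

\subsection*{Choice of the parameters}
The bounds \eqref{eq:S1}, \eqref{eq:S2} and \eqref{eq:S0} do not depend on $\mathcal S$. By \eqref{eq:split} and $(x+y)^{1/p}\le x^{1/p}+y^{1/p}$,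
\[
G(h)^{1/p}\le\mu^{1/p}+\Bigl(\frac{2n\,G(f)}{K\delta}\Bigr)^{1/p}+\delta^{\beta/p}+\bigl(C_K\,t^{ns}G(f)\bigr)^{1/p}.
\]
Recall that $G(f)<\infty$, and pick $\gamma>0$ with $(\mu^{1/p}+3\gamma)^p\le\mu+\varepsilon$. Since $\beta>0$, we can choose $\delta\in(0,1)$ with $\delta^{\beta/p}\le\gamma$. Next choose $K$ so large that $(2K)^{-n}<\delta$ and the second term is at most $\gamma$. Since $s>0$, we can finally choose $t<\frac1{3K}$ so small that the last term is at most $\gamma$. Then $G(h)\le\mu+\varepsilon$, and Proposition~\ref{prop:step} is proved. \hfill$\square$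

\begin{remark}\label{rem:hyp}
The strict inequality $\beta>0$ is needed only to make error~I small, and the strict inequality $s>0$ only to make error~II small. The construction fails at both ends of the interval for $\alpha$, as it must when $q>1$ in view of the maximal theorem. If $\beta=0$, then $G=\|\cdot\|_p^p$ by Proposition~\ref{prop:spaces}(iii); the normalization \eqref{eq:a} gives $\|g\|_p^p=Nt^na^p\|f\|_p^p=\|f\|_p^p$, and $h^p\ge\mathbf 1_R+g^p$ yields $G(h)\ge1+G(f)$. If $s=0$ and $\beta>0$, then $G=\|\cdot\|_q^p$ by Proposition~\ref{prop:spaces}(v), and the identity in \eqref{eq:mass} gives $G(h)\ge G(g)=N^{r-1}G(f)$ for every $t$, where $r-1=\beta>0$. Finally, $q\ge1$ is used for Minkowski's inequality, and $p<\infty$ is what allows the gains $2^{-np}$ from different scales to add up.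
\end{remark}

\section{Iteration: proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:iteration}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $f_0:=\mathbf 1_R$. Then $G(f_0)=1$ by Lemma~\ref{lem:basic}(i), and $m(f_0)\ge2^{-np}$ by \eqref{eq:E}. For $L\ge1$ let $f_L\in\mathcal B$ be the function that Proposition~\ref{prop:step} provides for $f=f_{L-1}$ and $\varepsilon=2^{-L}$. Since $\max\{1,G(f_L)\}\le\max\{1,G(f_{L-1})\}+2^{-L}$, induction gives
\[
G(f_L)\le1+\sum_{k=1}^L2^{-k}\le2,\qquad m(f_L)\ge(L+1)\,2^{-np}.
\]
Choose $\psi(x)=x_0+\lambda x$ with $\psi(J)\subset\mathcal X$: the identity if $\mathcal X=\mathbb R^n$, and the map onto the interior of $Q_0$ if $\mathcal X=Q_0$. Let $F_L$ be the restriction of $f_L\circ\psi^{-1}$ to $\mathcal X$. These are bounded nonnegative functions that vanish outside $\psi(R)$, and Lemma~\ref{lem:transfer} gives, for every $u\in[1,\infty]$,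
\[
\|F_L\|^p_{RM_{p,q,\alpha}(\mathcal X)}\le2\lambda^{n(1+\beta)},\qquad
\|\mathcal MF_L\|^p_{RM_{p,u,\alpha}(\mathcal X)}\ge\lambda^{n(1+\beta)}\,2^{-np}\,(L+1).
\]
The theorem holds with $c=2^{-n}\lambda^{n(1+\beta)/p}$, which does not depend on $u$ or $L$.
\end{proof}

Unwinding the induction, the test system behind the bound for $m(f_L)$ consists of $(E,D)$ and its images under compositions of the contractions used in the successive steps. In each pair the cube $P_j$ has twice the side of $S_j$, and the cubes $P_j$ are nested $L+1$ deep. This is the overlap that blocked the Morrey-space argument in Section~\ref{sec:intro}.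

If $\mathcal X=Q_0$, each $\mathcal MF_L$ is bounded; if $\mathcal X=\mathbb R^n$ and $q>1$, it lies in $L^p\cap L^q$ by the maximal theorem. In these cases $\mathcal MF_L\in RM_{p,q,\alpha}(\mathcal X)$ by \eqref{eq:LpLq}, and the same holds for every bounded function with bounded support in place of $F_L$. To obtain an infinite norm we superpose infinitely many $F_L$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $F_L$, $c$ and $\psi$ be as in the preceding proof, and let $B:=\sup_L\|F_L\|_{RM_{p,q,\alpha}(\mathcal X)}<\infty$. Choose integers $L_k$ with $2^{-kp}L_k\ge k$ and put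
\[
f:=\sum_{k\ge1}2^{-k}F_{L_k},\qquad H_M:=\sum_{k=1}^M2^{-k}F_{L_k}.
\]
By the triangle inequality, each partial sum $H_M$ has norm at most $B$. Let $\{Q_j\}$ be a nonoverlapping family in $\mathcal X$. Since $0\le H_M\uparrow f$ and $q<\infty$, the monotone convergence theorem, applied first in each $L^q(Q_j)$ and then to the sum over $j$, gives
\[
\sum_jw(f;Q_j)=\lim_{M\to\infty}\sum_jw(H_M;Q_j)\le B^p .
\]
Hence $\|f\|_{RM_{p,q,\alpha}(\mathcal X)}\le B$. Testing with the single cube $\psi(R)\subset\mathcal X$, outside which $f$ vanishes, shows that $f\in L^q(\mathcal X)$, and so $f$ is finite almost everywhere and integrable. Thus $f\in RM_{p,q,\alpha}(\mathcal X)$.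

Since $f\ge2^{-k}F_{L_k}\ge0$, we have $\mathcal Mf\ge2^{-k}\mathcal MF_{L_k}$. By Theorem~\ref{thm:A}, for every $u\in[1,\infty]$ and every $k$,
\[
\|\mathcal Mf\|^p_{RM_{p,u,\alpha}(\mathcal X)}\ge c^p\,2^{-kp}L_k\ge c^pk .
\]
So this norm is infinite.
\end{proof}

\section{The classification for $p<\infty$}\label{sec:classification}

Now let $p\in[1,\infty)$, $q\in[1,\infty]$ and $\alpha\in\mathbb R$ be arbitrary, and put
\[
\theta:=1-p\alpha-\frac pq .
\]
The summand in \eqref{eq:norm} is $|Q|^\theta\|f\|_{L^q(Q)}^p=|Q|^{1-p\alpha}A_q(f;Q)^p$, and $\theta\ge0$ if and only if $\alpha\le\frac1p-\frac1q$. The sign of $\alpha$ governs the effect of subdividing cubes, and the sign of $\theta$ governs the effect of enlarging them; in the earlier notation $\theta=-s$. We write $\|f\|_{RM}$ for $\|f\|_{RM_{p,q,\alpha}(\mathcal X)}$.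

\begin{proposition}\label{prop:spaces}
Let $f$ be a measurable function on $\mathcal X$.
\begin{itemize}
\item[(i)] If $\alpha>0$, then $RM_{p,q,\alpha}(\mathcal X)=\{0\}$.
\item[(ii)] If $\mathcal X=\mathbb R^n$ and $\theta>0$, then $RM_{p,q,\alpha}(\mathcal X)=\{0\}$.
\item[(iii)] If $\alpha=0$ and $q\le p$, then $\|f\|_{RM}=\|f\|_{L^p(\mathcal X)}$.
\item[(iv)] If $\mathcal X=Q_0$, $\alpha\le0$ and $\theta\ge0$, then $\|f\|_{RM}=|Q_0|^{\theta/p}\|f\|_{L^q(Q_0)}$.
\item[(v)] If $\mathcal X=\mathbb R^n$, $\alpha\le0$ and $\theta=0$, then $\|f\|_{RM}=\|f\|_{L^q(\mathbb R^n)}$.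
\end{itemize}
The only parameters not covered by \textup{(i)--(v)} are those with $\alpha<0$ and $\theta<0$, and these are exactly the parameters in the range \eqref{eq:range}.
\end{proposition}

\begin{proof}
(i) Let $\|f\|_{RM}<\infty$, and let $W\subset\mathcal X$ be a cube. Divide the interior of $W$, up to a null set, into $k^n$ congruent open cubes $Q_j$. The arithmetic mean of the numbers $A_1(f;Q_j)$ is $A_1(f;W)$. By $A_q\ge A_1$ and the convexity of $x\mapsto x^p$,
\[
\|f\|_{RM}^p\ge\bigl(k^{-n}|W|\bigr)^{-p\alpha}\,|W|\;k^{-n}\sum_jA_1(f;Q_j)^p\ge k^{np\alpha}\,|W|^{1-p\alpha}A_1(f;W)^p .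
\]
Since $k^{np\alpha}\to\infty$, we must have $A_1(f;W)=0$. As $W$ is arbitrary, $f=0$ almost everywhere.

(ii) For $Q=(-T,T)^n$ we have $\|f\|_{RM}^p\ge(2T)^{n\theta}\|f\|_{L^q(Q)}^p$. The first factor tends to $\infty$ with $T$ and the second is nondecreasing in $T$, so the norm is infinite unless $f=0$ almost everywhere.

(iii) As $A_q\le A_p$, every nonoverlapping family satisfies $\sum_j|Q_j|A_q(f;Q_j)^p\le\sum_j\int_{Q_j}|f|^p\le\|f\|_{L^p(\mathcal X)}^p$. For the converse we may assume that $\|f\|_{RM}<\infty$, so that $f$ is integrable on every cube in $\mathcal X$. For $k\ge1$ let $\mathcal G_k$ be a grid of congruent open cubes in $\mathcal X$ that covers $\mathcal X$ up to a null set, with side length tending to $0$ as $k\to\infty$, and let $e_k$ be the function equal to $A_1(f;Q)$ on each $Q\in\mathcal G_k$. By Lebesgue's differentiation theorem $e_k\to|f|$ almost everywhere, and Fatou's lemma gives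
\[
\|f\|_{L^p(\mathcal X)}^p\le\liminf_{k\to\infty}\int e_k^p=\liminf_{k\to\infty}\sum_{Q\in\mathcal G_k}|Q|\,A_1(f;Q)^p\le\|f\|_{RM}^p .
\]

(iv) The family $\{Q_0\}$ gives ``$\ge$''. Let $\{Q_j\}$ be a nonoverlapping family in $Q_0$, and write $\|f\|_q$ for $\|f\|_{L^q(Q_0)}$. If $q\le p$, then $|Q_j|^\theta\le|Q_0|^\theta$ because $\theta\ge0$, and \eqref{eq:super} with $\sigma=p/q$ gives
\begin{equation}\label{eq:qlep}
\sum_j|Q_j|^\theta\|f\|_{L^q(Q_j)}^p\le|Q_0|^\theta\Bigl(\sum_j\|f\|_{L^q(Q_j)}^q\Bigr)^{p/q}\le|Q_0|^\theta\|f\|_q^p .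
\end{equation}
If $p<q<\infty$, then $|Q_j|^{-p\alpha}\le|Q_0|^{-p\alpha}$ because $\alpha\le0$, and H\"older's inequality for sums, with exponents $q/(q-p)$ and $q/p$, gives
\begin{align*}
\sum_j|Q_j|^{1-p\alpha}A_q(f;Q_j)^p&\le|Q_0|^{-p\alpha}\Bigl(\sum_j|Q_j|\Bigr)^{1-\frac pq}\Bigl(\sum_j|Q_j|A_q(f;Q_j)^q\Bigr)^{p/q}\\
&\le|Q_0|^{1-p\alpha-\frac pq}\,\|f\|_q^p ,
\end{align*}
since $|Q_j|A_q(f;Q_j)^q=\int_{Q_j}|f|^q$. If $q=\infty$, then $\theta=1-p\alpha\ge1$, and by \eqref{eq:super} the sum $\sum_j|Q_j|^{\theta}\|f\|^p_{L^\infty(Q_j)}$ is at most $|Q_0|^{\theta}\|f\|_\infty^p$.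

(v) Here $\frac1p-\frac1q=\alpha\le0$, so $q\le p$. The summand is $\|f\|^p_{L^q(Q_j)}$, and \eqref{eq:super} gives ``$\le$'' as in \eqref{eq:qlep}. The single cubes $(-T,T)^n$ with $T\to\infty$ give ``$\ge$''.

It remains to check which parameters are covered. The case $\alpha>0$ is (i). Let $\alpha=0$. If $q\le p$ then (iii) applies, and if $q>p$ then $\theta=1-\frac pq>0$, so (ii) or (iv) applies. Let $\alpha<0$. If $\theta>0$ then (ii) or (iv) applies, and if $\theta=0$ then (v) or (iv) applies. If $\theta<0$, none of (i)--(v) applies; the two conditions read $\frac1p-\frac1q<\alpha<0$, which forces $q<p$ and hence $p>1$. This is \eqref{eq:range}.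
\end{proof}

\begin{lemma}\label{lem:L1}
The operator $\mathcal M$ is not bounded on $L^1(\mathcal X)$.
\end{lemma}

\begin{proof}
A translation and a dilation reduce the claim to the case $R\subset\mathcal X$. For $\epsilon\in(0,1)$ let $f=\epsilon^{-n}\mathbf 1_{(0,\epsilon)^n}$, so that $\|f\|_{L^1(\mathcal X)}=1$. Let $x\in R$ with $|x|_\infty\ge\epsilon$. For $\tau\in(|x|_\infty,1)$ the cube $(0,\tau)^n\subset\mathcal X$ contains $x$ and the average of $f$ over it is $\tau^{-n}$; letting $\tau\downarrow|x|_\infty$ gives $\mathcal Mf(x)\ge|x|_\infty^{-n}$. The set $\{x\in R:|x|_\infty<\tau\}$ has measure $\tau^n$ for $\tau\in(0,1]$, so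
\[
\|\mathcal Mf\|_{L^1(\mathcal X)}\ge\int_\epsilon^1\tau^{-n}\,n\tau^{n-1}\,d\tau=n\log\frac1\epsilon,
\]
which tends to $\infty$ as $\epsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We follow the cases of Proposition~\ref{prop:spaces}. In (i) and (ii) the space is $\{0\}$, and $\mathcal M$ is trivially bounded. In (iii)--(v) the space is $L^u(\mathcal X)$, up to a constant factor in the norm, with $u=p$ in (iii) and $u=q$ in (iv) and (v); so $\mathcal M$ is bounded if $u>1$ by the maximal theorem, and unbounded if $u=1$ by Lemma~\ref{lem:L1}. The remaining case \eqref{eq:range} is condition (a), and there $\mathcal M$ is unbounded by Theorem~\ref{thm:A}.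

We show that $u=1$ occurs exactly under condition (b). In (iii), $u=1$ means $p=1$, hence $q=1$ and $\alpha=0=\frac1p-1$, which satisfies (b) for both choices of $\mathcal X$. In (iv), it means $q=1$, and then $\theta\ge0$ reads $\alpha\le\frac1p-1$. In (v), it means $q=1$, and then $\theta=0$ reads $\alpha=\frac1p-1$. Conversely, let (b) hold. Then $\alpha\le\frac1p-1\le0$, so case (iv) applies if $\mathcal X=Q_0$ and case (v) applies if $\mathcal X=\mathbb R^n$, both with $q=1$, and the space is $L^1(\mathcal X)$. Thus $\mathcal M$ is unbounded exactly under (a) or (b).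

Finally, if $\mathcal M$ is bounded, then neither (a) nor (b) holds, and by the above the space is $\{0\}$ or $L^u(\mathcal X)$ with $u>1$. Conversely, if the space is $\{0\}$, or is $L^u(\mathcal X)$ with $u>1$ and an equivalent norm, then $\mathcal M$ is bounded on it, trivially or by the maximal theorem.
\end{proof}

\begin{thebibliography}{9}

\bibitem{TYY}
Jin Tao, Dachun Yang and Wen Yuan, \emph{A Survey on Function Spaces of John--Nirenberg Type}, arXiv:2108.01511 (2021).

\end{thebibliography}
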